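
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{No $(1,\omega)$-weakly universal functions in the Sacks model}


\begin{abstract}
We show that in the Sacks model no function $U:[\omega_1]^2\to\omega$ is
$(1,\omega)$-weakly universal, and hence none is $(1,2)$-weakly universal. The
main step is a statement about countable support iterations of Sacks forcing of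
arbitrary length, over any ground model $V$ of ZFC: every uncountable set of
ordinals in the extension has an infinite subset that belongs to $V$.
\end{abstract}

\section{Introduction}

A function $U:[\omega_1]^2\to\omega$ is a coloring of the edges of the complete
graph on $\omega_1$ with countably many colors; we write $U(\alpha,\beta)$ for
the color of the edge $\{\alpha,\beta\}$. Such a coloring is universal if every
other coloring of this kind can be found inside it, on the vertices
$h(\alpha)$, $\alpha<\omega_1$, for some injection $h$. Universality becomes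
easier to achieve if colors may be renamed and merged after the embedding. The
following notion bounds the amount of merging.

\begin{definition}
Let $\kappa$ be a cardinal. A function $U:[\omega_1]^2\to\omega$ is
\emph{$(1,\kappa)$-weakly universal} if for every $F:[\omega_1]^2\to\omega$
there are an injective $h:\omega_1\to\omega_1$ and an $e:\omega\to\omega$ such
that $|e^{-1}(n)|<\kappa$ for every $n\in\omega$ and
\[
F(\alpha,\beta)=e\bigl(U(h(\alpha),h(\beta))\bigr)
\qquad\text{for all }\alpha\neq\beta\text{ in }\omega_1 .
\]
\end{definition}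

For $\kappa=2$ the map $e$ is injective, so colors may only be renamed; for
$\kappa=\omega$ each color of $F$ may come from finitely many colors of $U$; for
$\kappa=\omega_1$ there is no restriction on $e$.

For an ordinal $\gamma$ let $P_\gamma$ be the countable support iteration of
Sacks forcing of length $\gamma$. The \emph{Sacks model} is $V[G]$, where
$V\models\mathrm{CH}$ and $G$ is $P_{\omega_2}$-generic over $V$. It is known
that $(1,\omega_1)$-weakly universal functions exist in the Sacks model. It is
asked in \cite{Guzman} whether $(1,\omega)$-weakly universal functions, or even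
$(1,2)$-weakly universal functions, exist there. The answer is negative for
both.

\begin{theorem}\label{thm:main}
In the Sacks model there is no $(1,\omega)$-weakly universal function, and hence
no $(1,2)$-weakly universal function.
\end{theorem}

The proof gives more: a single $F$ defeats $\aleph_1$ many candidates, and in
every representation of $F$ by one of them \emph{all} fibers of $e$ are infinite
and avoid any $\aleph_1$ many sets given in advance.

\begin{theorem}\label{thm:strong}
In the Sacks model let $\mathcal U$ be a set of at most $\aleph_1$ functions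
$U:[\omega_1]^2\to\omega$ and let $\mathcal B$ be a set of at most $\aleph_1$
subsets of $\omega$. There is $F:[\omega_1]^2\to\omega$ such that whenever
\[
F(\alpha,\beta)=e\bigl(U(h(\alpha),h(\beta))\bigr)\quad\text{for all }\alpha\ne\beta,
\]
with $U\in\mathcal U$, $h:\omega_1\to\omega_1$ injective and
$e:\omega\to\omega$, then every fiber $e^{-1}(n)$, $n\in\omega$, is infinite and
is not in $\mathcal B$. Moreover, for every set of at most $\aleph_1$ graphs on
$\omega_1$ there is a graph on $\omega_1$ that embeds as an induced subgraph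
into none of them.
\end{theorem}

Both theorems follow from the next one, which does not need CH. Here
``uncountable'' is meant in the sense of $V[G]$.

\begin{theorem}\label{thm:ground}
Let $\gamma$ be an ordinal and let $G$ be $P_\gamma$-generic over $V$. Every
uncountable set of ordinals $X\in V[G]$ has an infinite subset $E\in V$.
\end{theorem}

\subsection*{Where can a new real hide?}

A given $U$ appears at an intermediate stage $V[G_\alpha]$ with
$\alpha<\omega_2$. It is natural to defeat it by a coloring $F$ into which a real
$x\notin V[G_\alpha]$ is coded. If $F=e\circ U\circ h$, then the information in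
$x$ must come from $h$ or from $e$, because $U$ does not have it. The injection
$h$ can indeed supply it.

\begin{example}\label{ex:naive}
Let $x\in2^\omega$, and let $F(\xi,\beta)=x(\xi)$ if $\xi<\omega\le\beta$ and
$F(\xi,\beta)=0$ for all other pairs $\xi<\beta$. Let $U(\xi,\beta)$ be the
parity of $\xi$ if $\xi<\omega\le\beta$, and $0$ for all other pairs
$\xi<\beta$. Put $h(\xi)=2\xi+x(\xi)$ for $\xi<\omega$ and $h(\beta)=\beta$ for
$\beta\ge\omega$. Then $h$ is injective and $F(\xi,\beta)=U(h(\xi),h(\beta))$ for
all $\xi<\beta$. So this $U$, which does not depend on $x$, represents $F$ with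
$e=\mathrm{id}$, however new $x$ may be.
\end{example}

From such examples one could well guess that universal functions exist: $h$ is an
arbitrary function of the extension and may absorb new information. But in the
example $h$ only has to be new on the single set $\omega$ on which $x$ is coded.
Let us instead code all of $x$ on \emph{every} countably infinite
$E\subseteq\omega_1$ in $V$: for some vertex $\beta$ above $E$, the colors of the
edges $\{\xi,\beta\}$, $\xi\in E$, spell out $x$ along an enumeration of $E$ that
lies in $V$. Unless $e$ supplies information, we then need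
$h\restriction E\notin V[G_\alpha]$ for every such $E$. This is impossible: the
graph of $h$ is an uncountable set, so by Theorem~\ref{thm:ground} there is a
countably infinite $E\in V$ with $h\restriction E\in V$.

What remains is $e$. To decide whether $F(\xi,\beta)=n$ we only need to know the
fiber $e^{-1}(n)$; a finite fiber lies in $V$ and hides nothing. An infinite fiber
may be new, which is why the argument does not touch the case $\kappa=\omega_1$.

\begin{remark}
In Theorem~\ref{thm:ground} ``uncountable'' cannot be weakened to ``infinite''.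
If $x\in2^\omega$ is a new real, then $\{x\restriction n:n<\omega\}$ (coded by
natural numbers) has no infinite subset in $V$, since the union of such a subset
would be $x$. The theorem also depends on the forcing. Force with finite partial
functions from $\omega_1$ to $2$, and let $X\subseteq\omega_1$ be the set of points
where the generic function has value $1$. Then $X$ is unbounded in $\omega_1$, which
is preserved by the countable chain condition, so $X$ is uncountable. But $X$ has no
infinite subset in $V$: if $E\in V$ is an infinite subset of $\omega_1$, every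
finite condition can be extended to put some element of $E$ outside $X$.
\end{remark}

Section~\ref{sec:reduction} derives Theorems~\ref{thm:main}
and~\ref{thm:strong} from Theorem~\ref{thm:ground}, and the rest of the paper
proves the latter. After preliminaries on perfect trees
(Section~\ref{sec:trees}), Section~\ref{sec:one} shows the main idea for a
single Sacks real. Sections~\ref{sec:iteration} and~\ref{sec:selections} set up
the iteration, and Section~\ref{sec:rich} completes the proof.

\section{From ground model subsets to universality}\label{sec:reduction}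

We use three standard facts from \cite{BL}: $P_\gamma$ is proper, so it
preserves $\omega_1$; under CH, $P_{\omega_2}$ has the $\omega_2$-chain
condition; and each iterand adds a new real. They are used in this section only.

\begin{proof}[Proof of Theorem~\ref{thm:strong} from Theorem~\ref{thm:ground}]
Let $V\models\mathrm{CH}$ and let $G$ be $P_{\omega_2}$-generic over $V$.

\emph{An intermediate model.} Code $\mathcal U$ and $\mathcal B$ by one subset of
$\omega_1$. By the $\omega_2$-chain condition this set has a nice name involving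
at most $\aleph_1$ conditions. Each has countable support, so all supports are
bounded by some $\alpha<\omega_2$, and every element of
$\mathcal U\cup\mathcal B$ is in $V[G_\alpha]$. Fix
$x\in2^\omega\cap V[G]\setminus V[G_\alpha]$, for example the $\alpha$-th Sacks
real.

\emph{The coloring.} By CH there are in $V$ exactly $\aleph_1$ pairs $(E,n)$
with $E\subseteq\omega_1$ countably infinite and $n\in\omega$. In $V$ list them
as $\langle(E'_\beta,n'_\beta):\omega\le\beta<\omega_1\rangle$ so that each pair
occurs for uncountably many $\beta$. Put $(E_\beta,n_\beta)=(E'_\beta,n'_\beta)$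
if $E'_\beta\subseteq\beta$, and $(E_\beta,n_\beta)=(\omega,0)$ otherwise. Then
$E_\beta\subseteq\beta$ whenever $\omega\le\beta<\omega_1$, and every pair $(E,n)$
equals some $(E_\beta,n_\beta)$, because $E$ is bounded in $\omega_1$ and the pair
is listed at some $\beta>\sup E$. Fix bijections $b_\beta:E_\beta\to\omega$ with
$\langle b_\beta:\omega\le\beta<\omega_1\rangle\in V$. In $V[G]$ define, for
$\xi<\beta<\omega_1$,
\[
F(\xi,\beta)=
\begin{cases}
n_\beta+x(b_\beta(\xi)) & \text{if }\beta\ge\omega\text{ and }\xi\in E_\beta,\\
0 & \text{otherwise.}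
\end{cases}
\]
Thus, below the vertex $\beta$, the coloring writes $x$ on the set $E_\beta$
using the colors $n_\beta$ and $n_\beta+1$.

\emph{No fiber is in $V[G_\alpha]$.} Suppose $F=e\circ U\circ h$ as in the theorem
and $e^{-1}(n)\in V[G_\alpha]$ for some $n$. The graph of $h$ is an uncountable
subset of $\omega_1\times\omega_1$. Using a bijection in $V$ between
$\omega_1\times\omega_1$ and $\omega_1$, Theorem~\ref{thm:ground} gives an
infinite subset of this graph in $V$, and we may take it countable in $V$. It is a
function, namely $h\restriction E$ for a countably infinite $E\in V$. Take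
$\beta$ with $(E_\beta,n_\beta)=(E,n)$ and put $\delta=h(\beta)$. For
$\xi\in E$ we have $\xi<\beta$, so $h(\xi)\neq\delta$, and
\[
x(b_\beta(\xi))=0\iff F(\xi,\beta)=n\iff U(h(\xi),\delta)\in e^{-1}(n).
\]
Since $b_\beta$, $h\restriction E$, $U$, $\delta$ and $e^{-1}(n)$ belong to
$V[G_\alpha]$, so does $x$, a contradiction. Hence no fiber of $e$ is in
$V[G_\alpha]$. In particular no fiber is finite (or empty), and none is in
$\mathcal B$.

\emph{Graphs.} Given at most $\aleph_1$ graphs on $\omega_1$, let $\mathcal U$
consist of their edge indicators, let $\mathcal B=\emptyset$, and repeat the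
construction with all $n_\beta$ replaced by $0$. Then $F$ takes only the values
$0$ and $1$, so it is the edge indicator of a graph. An induced embedding $h$ of
this graph into the graph with indicator $U\in\mathcal U$ satisfies
$F=e\circ U\circ h$ with $e=\mathrm{id}$, and
$e^{-1}(0)=\{0\}\in V[G_\alpha]$. The argument of the previous paragraph with
$n=0$ gives a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Given $U$, apply Theorem~\ref{thm:strong} with $\mathcal U=\{U\}$ and
$\mathcal B=\emptyset$. If $F$ were represented by $U$ as in the definition of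
$(1,\omega)$-weak universality, all fibers of $e$ would be finite. A
$(1,2)$-weakly universal function is $(1,\omega)$-weakly universal.
\end{proof}

CH in $V$ was used to list the pairs $(E,n)$ along the vertices of $F$ and to
obtain the intermediate model. The colors $n_\beta$ serve only to treat all fibers
at once; for Theorem~\ref{thm:main}, $n_\beta=0$ would do.

\section{Perfect trees}\label{sec:trees}

A \emph{perfect tree} is a nonempty $T\subseteq2^{<\omega}$ closed under initial
segments in which every node has a splitting extension, that is, an extension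
$t\in T$ with $t^\frown0,t^\frown1\in T$. Its \emph{stem} is its shortest
splitting node; all nodes of $T$ are compatible with it (two sequences are
compatible if one extends the other). $[T]$ is the set of branches of $T$.
\emph{Sacks forcing} consists of the perfect trees, ordered by inclusion.

We index splitting nodes by $2^{<\omega}$. For $\rho\in2^{<\omega}$ and
$\varepsilon<2$ let
\[
T*\emptyset=T,\qquad \mathrm{sp}_T(\rho)=\mathrm{stem}(T*\rho),\qquad
T*(\rho^\frown\varepsilon)=\{t\in T: t\text{ is compatible with }
\mathrm{sp}_T(\rho)^\frown\varepsilon\}.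
\]
Then $\mathrm{sp}_T(\rho)^\frown\varepsilon\subseteq
\mathrm{sp}_T(\rho^\frown\varepsilon)$; hence $|\mathrm{sp}_T(\rho)|\ge|\rho|$,
the map $\mathrm{sp}_T$ is injective, and $T*\rho'\subseteq T*\rho$ if
$\rho'\supseteq\rho$. The map $\mathrm{sp}_T$ is a bijection from $2^{<\omega}$
onto the set of splitting nodes of $T$: a splitting node of $T*\rho$ different from
its stem extends $\mathrm{sp}_T(\rho)^\frown\varepsilon$ for some $\varepsilon$, so
it is a splitting node of $T*(\rho^\frown\varepsilon)$, and this descent ends
because $|\mathrm{sp}_T(\rho)|\ge|\rho|$. Moreover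
$(T*\rho)*\theta=T*(\rho^\frown\theta)$, so the splitting nodes of $T*\rho$ are
the nodes $\mathrm{sp}_T(\theta)$ with $\theta\supseteq\rho$. Finally,
\begin{equation}\label{eq:partition}
[T*\eta]=\bigsqcup\{[T*\rho]:\eta\subseteq\rho\in2^N\}\qquad(|\eta|\le N),
\end{equation}
a partition into relatively clopen sets. A nonempty relatively open subset of a
perfect set contains $[R']$ for some perfect tree $R'$. Hence:
\begin{equation}\label{eq:thin}
\parbox{0.82\textwidth}{if $R\subseteq T*\eta$ is perfect and $|\eta|\le N$, then there are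
$\rho\in2^N$ with $\rho\supseteq\eta$ and a perfect tree
$R'\subseteq R\cap(T*\rho)$.}
\end{equation}

For $n<\omega$ put $R\le_nT$ iff $R\subseteq T$ and
$\mathrm{sp}_R(\rho)=\mathrm{sp}_T(\rho)$ for all $|\rho|<n$. Thus $R\le_0T$ just
means $R\subseteq T$, and $R\le_1T$ means in addition that $R$ and $T$ have the
same stem. Clearly $\le_n$ is transitive, and $R\le_NT$ implies $R\le_nT$ for
$n\le N$.

We shall often glue perfect trees $R_\tau$, $\tau\in2^m$, each taken from a
prescribed piece $T*u(\tau)$ of $T$. We want the result to have the $R_\tau$ as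
its pieces, in the same order. The prescription $u$ must then follow the
branching of $2^m$.

\begin{definition}
A map $u:2^m\to2^N$ is a \emph{tree map} if there is $v:2^{<m}\to2^{<N}$ such
that $v(\rho)^\frown\varepsilon\subseteq u(\tau)$ whenever
$\rho^\frown\varepsilon\subseteq\tau\in2^m$. We say that $v$ \emph{witnesses}
this.
\end{definition}

Tree maps are injective: if $\tau\neq\tau'$ first differ after $\rho$, then
$u(\tau)$ and $u(\tau')$ extend different one-step extensions of $v(\rho)$. If
$u(\tau)\supseteq\tau$ for all $\tau$, then $u$ is a tree map, witnessed by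
$v=\mathrm{id}$. See Figure~\ref{fig:treemap}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[gray] (3.5,3)--(1.5,2)--(0.5,1)--(0,0);
\draw[gray] (0.5,1)--(1,0);
\draw[gray] (1.5,2)--(2.5,1)--(2,0);
\draw[gray] (2.5,1)--(3,0);
\draw[gray] (3.5,3)--(5.5,2)--(4.5,1)--(4,0);
\draw[gray] (4.5,1)--(5,0);
\draw[gray] (5.5,2)--(6.5,1)--(6,0);
\draw[gray] (6.5,1)--(7,0);
\draw[very thick] (3.5,3)--(1.5,2)--(2.5,1)--(2,0);
\draw[very thick] (2.5,1)--(3,0);
\draw[very thick] (3.5,3)--(5.5,2)--(4.5,1)--(5,0);
\draw[very thick] (5.5,2)--(6.5,1)--(6,0);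
\fill (3.5,3) circle (2.5pt) node[above] {$v(\emptyset)$};
\fill (2.5,1) circle (2.5pt) node[above right] {$v(0)$};
\fill (5.5,2) circle (2.5pt) node[above right] {$v(1)$};
\node[below] at (1.9,0) {$u(00)$};
\node[below] at (3.1,0) {$u(01)$};
\node[below] at (4.9,0) {$u(10)$};
\node[below] at (6.1,0) {$u(11)$};
\end{tikzpicture}
\caption{A tree map $u:2^2\to2^3$ drawn in the binary tree of height $3$ (left
is $0$, right is $1$): $u(00)=010$, $u(01)=011$, $u(10)=101$, $u(11)=110$. The
thick paths branch exactly at the three marked nodes $v(\emptyset)=\emptyset$,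
$v(0)=01$ and $v(1)=1$, which may lie on different levels.}
\label{fig:treemap}
\end{figure}

\begin{lemma}[Gluing]\label{lem:glue}
Let $u:2^m\to2^N$ be a tree map witnessed by $v$, let $T$ be perfect, and let
$R_\tau\subseteq T*u(\tau)$ be perfect for $\tau\in2^m$. Then
$R=\bigcup_{\tau}R_\tau$ is perfect, $R*\tau=R_\tau$ for $\tau\in2^m$, and
$\mathrm{sp}_R(\rho)=\mathrm{sp}_T(v(\rho))$ for $|\rho|<m$.
\end{lemma}

\begin{proof}
A finite union of perfect trees is perfect. We show
$R*\rho=\bigcup\{R_\tau:\rho\subseteq\tau\in2^m\}$ by induction on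
$|\rho|\le m$. For $\rho=\emptyset$ this is the definition. Assume it for $\rho$,
where $|\rho|<m$, and let $w=\mathrm{sp}_T(v(\rho))$. If
$\tau\supseteq\rho^\frown\varepsilon$, then
$R_\tau\subseteq T*u(\tau)\subseteq T*(v(\rho)^\frown\varepsilon)$, so all nodes
of $R_\tau$ are compatible with $w^\frown\varepsilon$, and therefore
$w^\frown\varepsilon\in R_\tau$. Hence
$\mathrm{sp}_R(\rho)=\mathrm{stem}(R*\rho)=w$, and $R*(\rho^\frown\varepsilon)$
is the set of nodes of $R$ compatible with $w^\frown\varepsilon$. All these nodes
lie in $R*\rho$, because $R*\rho$ consists of all nodes of $R$ compatible with a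
certain initial segment of $w$. So we have to collect the nodes compatible with
$w^\frown\varepsilon$ in the trees $R_\tau$ with $\tau\supseteq\rho$. If
$\tau\supseteq\rho^\frown\varepsilon$, these are all nodes of $R_\tau$. If
$\tau\supseteq\rho^\frown(1-\varepsilon)$, they are compatible with both
one-step extensions of $w$, so they are initial segments of $w$ and belong to
$R_{\tau'}$ for every $\tau'\supseteq\rho^\frown\varepsilon$. Thus
$R*(\rho^\frown\varepsilon)=\bigcup\{R_\tau:\tau\supseteq\rho^\frown\varepsilon\}$.
\end{proof}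

\begin{lemma}\label{lem:compare}
$R\le_nT$ iff $R*\tau\subseteq T*\tau$ for all $\tau\in2^n$.
\end{lemma}

\begin{proof}
If $R\le_nT$ and $\tau=\rho^\frown\varepsilon\in2^n$, then $R*\tau$ and $T*\tau$
consist of the nodes of $R$ and of $T$ compatible with the same sequence
$\mathrm{sp}_T(\rho)^\frown\varepsilon$; for $n=0$ there is nothing to show.
Conversely, $R=\bigcup_{\tau\in2^n}R*\tau\subseteq T$, and Lemma~\ref{lem:glue}
with $u=v=\mathrm{id}$ and $R_\tau=R*\tau$ gives
$\mathrm{sp}_R(\rho)=\mathrm{sp}_T(\rho)$ for $|\rho|<n$.
\end{proof}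

\begin{lemma}[Fusion of trees]\label{lem:treefusion}
If $T_{k+1}\le_{n_k}T_k$ for all $k$, where $n_k$ is nondecreasing and
$n_k\to\infty$, then $T=\bigcap_kT_k$ is perfect and $T\le_{n_k}T_k$ for all $k$.
\end{lemma}

\begin{proof}
For $l\ge k$ we have $T_l\le_{n_k}T_k$. So
$v(\rho)=\mathrm{sp}_{T_k}(\rho)$ is the same for all $k$ with $|\rho|<n_k$. The
nodes $v(\rho)$ and $v(\rho)^\frown\varepsilon$ lie in $T$, and
$v(\rho)^\frown\varepsilon\subseteq v(\rho^\frown\varepsilon)$. Let $t\in T$,
$|t|=m$, and choose $k$ with $m<n_k$. Then $t\in T_k*\rho$ for some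
$\rho\in2^m$. Since $v(\rho)=\mathrm{stem}(T_k*\rho)$ is compatible with $t$ and
$|v(\rho)|\ge m$, we get $t\subseteq v(\rho)$. So $T$ is the set of initial
segments of the nodes $v(\rho)$, which is the perfect tree with
$\mathrm{sp}_T=v$. In particular
$\mathrm{sp}_T(\rho)=v(\rho)=\mathrm{sp}_{T_k}(\rho)$ for $|\rho|<n_k$.
\end{proof}

\section{The main idea: one Sacks real}\label{sec:one}

In this section we force with Sacks forcing once. Let $\dot X$ be a name, and let
the perfect tree $p$ force that $\dot X$ is an uncountable set of ordinals. We look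
for $q\subseteq p$ and an infinite $E\in V$ with $q\Vdash E\subseteq\dot X$. The
obvious plan is a fusion in which the $k$-th step puts one more ordinal $\alpha_k$
into $\dot X$ and keeps the splitting nodes indexed by $2^{<k}$. A condition
forcing $\alpha_k\in\dot X$ and keeping even one splitting node need not exist.
For example, let $p=2^{<\omega}$, and let $\dot X$ be the set of even countable
ordinals if the generic branch starts with $0$, and of odd ones otherwise. No
condition with empty stem forces any $\alpha\in\dot X$. Here we should first have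
passed to one half of $2^{<\omega}$. In general we must choose the splitting nodes
so that enough ordinals remain available afterwards. Put
\[
D_n(R)=\{\alpha:\exists S\le_nR\ \ S\Vdash\alpha\in\dot X\},
\]
and call $T$ \emph{$n$-rich} if $D_n(R)$ is uncountable for every $R\le_nT$.

The tree $p$ is $0$-rich: if $R\subseteq p$, then $R\Vdash\dot X\subseteq D_0(R)$,
so $D_0(R)$ is uncountable. If every $n$-rich tree contains an $(n+1)$-rich one
below it in the sense of $\le_n$, then the fusion succeeds. We check the first
step by hand.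

\medskip
\noindent\textbf{Every $0$-rich $T$ contains a $1$-rich $R$.} Suppose not. Then
for every $R\subseteq T$ there is $S\le_1R$ with $D_1(S)$ countable. Let
$T_0=T$. Given $T_k$, choose for each $\theta\in2^k$ some
$S_\theta\le_1T_k*\theta$ with $D_1(S_\theta)$ countable, and let
$T_{k+1}=\bigcup_{\theta\in2^k}S_\theta$. By Lemma~\ref{lem:glue},
$T_{k+1}*\theta=S_\theta$; since $S_\theta$ has the same stem as $T_k*\theta$, we
get $T_{k+1}\le_{k+1}T_k$. Let $Q=\bigcap_kT_k$, so that $Q\le_{k+2}T_{k+1}$ by
Lemma~\ref{lem:treefusion}. Hence $Q*\theta\le_1T_{k+1}*\theta=S_\theta$ for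
$\theta\in2^k$.

Now let $R\subseteq Q$ force $\alpha\in\dot X$. The stem of $R$ is a splitting
node of $Q$, say $\mathrm{sp}_Q(\theta)$. Then
$R\le_1Q*\theta\le_1S_\theta$, so $\alpha\in D_1(S_\theta)$. Thus $D_0(Q)$ is
contained in $\bigcup_{\theta\in2^{<\omega}}D_1(S_\theta)$, a countable union of
countable sets. This contradicts the $0$-richness of $T$. \hfill$\square$

\medskip
The point is that an arbitrary $R\subseteq Q$ has its stem at one of only
countably many positions in $Q$, and every position was treated during the
fusion. Two things change in general. First, when passing from $n$ to $n+1$, a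
tree $R\le_nQ$ has $2^n$ next splitting nodes
$\mathrm{sp}_R(\tau)=\mathrm{sp}_Q(\theta_\tau)$, $\tau\in2^n$, on possibly
different levels. Their joint position is recorded by a tree map, and the pieces it
selects must be treated simultaneously. Second, in the iteration the $\theta_\tau$
at a coordinate are names that depend on the generic filter below it. We shall
reduce this dependence to finitely many alternatives, and the position is then
recorded by a \emph{selection} (Section~\ref{sec:selections}), which is a finite
object of $V$.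

\section{Finite approximations in the iteration}\label{sec:iteration}

Fix an ordinal $\gamma$ and let $P=P_\gamma$. Since $\gamma$ is arbitrary, the
lemmas of this and the next section also hold for $P_j$, $j\le\gamma$, and will be
used for these forcings as well. A condition $p$ assigns to each $i<\gamma$ a
$P_i$-name $p(i)$ (taken, as usual, from a sufficiently large set of names) which is
forced by $1$ to be a perfect tree. Its support $\mathrm{supp}(p)$, the set of $i$
for which $p(i)$ is not the canonical name of $2^{<\omega}$, is countable. We put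
$q\le p$ iff $q\restriction i\Vdash q(i)\subseteq p(i)$ for all $i<\gamma$. For
$j\le\gamma$, $G_j$ is the $P_j$-generic filter. When we describe a coordinate
$q(i)$ by saying what it is in $V[G_i]$, we mean a $P_i$-name for the described
tree, equal to $2^{<\omega}$ where the description does not apply; if the
description always gives $2^{<\omega}$, we take the canonical name.

A \emph{shape} $(A,n)$ consists of a finite $A\subseteq\gamma$ and
$n:A\to\omega$. Let $\Sigma(A,n)=\prod_{i\in A}2^{n(i)}$, and write
$(A,n)\sqsubseteq(B,N)$ iff $A\subseteq B$ and $n(i)\le N(i)$ for $i\in A$. For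
$\sigma\in\Sigma(A,n)$ let $p*\sigma\le p$ be the condition with
\[
(p*\sigma)(i)=p(i)*\sigma(i)\ \text{ if }i\in A,\qquad
(p*\sigma)(i)=p(i)\ \text{ otherwise.}
\]
We call it an \emph{$(A,n)$-piece} of $p$. Write $\sigma\restriction j$ for
$\sigma\restriction(A\cap j)$ and $\Sigma(A\cap j,n)$ for
$\Sigma(A\cap j,n\restriction j)$. Then
$(p*\sigma)\restriction j=(p\restriction j)*(\sigma\restriction j)$. Finally, put
\[
q\le_{A,n}p\iff q\le p\ \text{ and }\ q\restriction i\Vdash q(i)\le_{n(i)}p(i)
\text{ for all }i\in A .
\]
This relation is transitive; $q\le_{B,N}p$ implies $q\le_{A,n}p$ if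
$(A,n)\sqsubseteq(B,N)$; and adding to $A$ coordinates with value $0$ does not
change it.

Recall that $D$ is predense below $p$ if every $r\le p$ is compatible with some
element of $D$. A statement forced by all elements of $D$ is then forced by $p$,
and a generic filter containing $p$ meets $D$.

\begin{lemma}\label{lem:pieces}
For every shape $(A,n)$, the set $\{p*\sigma:\sigma\in\Sigma(A,n)\}$ is predense
below $p$, and its members are pairwise incompatible.
\end{lemma}

\begin{proof}
Let $r\le p$ and $A=\{i_1<\dots<i_m\}$. Treat $i_1,\dots,i_m$ in turn. Given the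
current $r\le p$, by \eqref{eq:thin} we can extend $r\restriction i_l$ to decide
some $\tau_l\in2^{n(i_l)}$ such that $r(i_l)$ has a perfect subtree inside
$p(i_l)*\tau_l$; replace $r(i_l)$ by a name for such a subtree. Later steps only
strengthen what was achieved, so the final condition is below
$p*\langle\tau_l\rangle_l$. If $\sigma(i)\neq\sigma'(i)$ and $r$ were a common
extension of $p*\sigma$ and $p*\sigma'$, then $r\restriction i$ would force
$[r(i)]\subseteq[p(i)*\sigma(i)]\cap[p(i)*\sigma'(i)]=\emptyset$, which is
impossible.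
\end{proof}

Thus, if $p\in G$, exactly one $\sigma\in\Sigma(A,n)$ has $p*\sigma\in G$. We shall
use this in $P_j$ to define coordinate $j$ of a condition by finitely many cases.

\begin{lemma}\label{lem:piecewise}
$q\le_{A,n}p$ iff $q*\sigma\le p*\sigma$ for all $\sigma\in\Sigma(A,n)$.
\end{lemma}

\begin{proof}
``$\Rightarrow$'': for $i\in A$, $(q*\sigma)\restriction i\le q\restriction i$
forces $q(i)\le_{n(i)}p(i)$, hence $q(i)*\sigma(i)\subseteq p(i)*\sigma(i)$ by
Lemma~\ref{lem:compare}. The other coordinates are clear.

``$\Leftarrow$'': fix $i<\gamma$. The conditions $(q\restriction i)*\sigma'$,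
$\sigma'\in\Sigma(A\cap i,n)$, are predense below $q\restriction i$. If
$i\notin A$, the hypothesis for any $\sigma$ with $\sigma\restriction i=\sigma'$
says that $(q\restriction i)*\sigma'$ forces $q(i)\subseteq p(i)$. If $i\in A$, the
hypothesis for the $\sigma$ with $\sigma\restriction i=\sigma'$ and
$\sigma(i)=\tau$ says that it forces $q(i)*\tau\subseteq p(i)*\tau$, for every
$\tau\in2^{n(i)}$; by Lemma~\ref{lem:compare} it forces $q(i)\le_{n(i)}p(i)$.
\end{proof}

\begin{lemma}[Fusion]\label{lem:fusion}
Let $(A_k,n_k)\sqsubseteq(A_{k+1},n_{k+1})$ and $p_{k+1}\le_{A_k,n_k}p_k$ for all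
$k<\omega$. Suppose $\bigcup_kA_k\supseteq\bigcup_k\mathrm{supp}(p_k)$, and
$n_k(i)\to\infty$ for each $i\in\bigcup_kA_k$. Then there is a condition $q$ with
$q\le_{A_k,n_k}p_k$ for all $k$.
\end{lemma}

\begin{proof}
Let $q(i)$ name $\bigcap_kp_k(i)$ if this is a perfect tree, and $2^{<\omega}$
otherwise. If $i\notin\bigcup_kA_k$, all $p_k(i)$ are canonical names of
$2^{<\omega}$, and so is $q(i)$; hence $\mathrm{supp}(q)$ is countable. We show by
induction on $i$ that $q\restriction i\le p_k\restriction i$ for all $k$; limit
steps are immediate, and so is the step from $i$ to $i+1$ if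
$i\notin\bigcup_kA_k$. Assume this for $i\in\bigcup_kA_k$. Then $q\restriction i$
forces $p_{k+1}(i)\subseteq p_k(i)$ for all $k$, and
$p_{k+1}(i)\le_{n_k(i)}p_k(i)$ for all $k$ with $i\in A_k$. By
Lemma~\ref{lem:treefusion}, applied from the first such $k$ on, it forces that
$q(i)=\bigcap_kp_k(i)$ is perfect and $q(i)\le_{n_k(i)}p_k(i)$ whenever
$i\in A_k$.
\end{proof}

\noindent\textbf{The standard choice.} The hypotheses on $(A_k,n_k)$ can be met in
any recursive construction of the $p_k$. When $p_k$ has been found, fix a map
$m\mapsto i^k_m$ from $\omega$ onto $\mathrm{supp}(p_k)$ (if this is nonempty).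
After $p_{k+1}$ has been found, let $A_{k+1}=A_k\cup\{i^l_m:l,m\le k\}$,
$n_{k+1}=n_k+1$ on $A_k$, and $n_{k+1}=0$ on $A_{k+1}\setminus A_k$.

\section{Selections}\label{sec:selections}

In Section~\ref{sec:one} we passed to a piece $T_k*\theta$ of the current tree,
thinned it, and put the result back. In the iteration the object to be thinned is
a condition whose $(A,m)$-pieces lie in prescribed $(B,N)$-pieces of the current
condition. The prescription is a map $s$ from $\Sigma(A,m)$ to $\Sigma(B,N)$. Two
requirements are forced on us. Coordinate $j$ of $s(\sigma)$ may depend only on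
what is known at coordinate $j$, namely $\sigma$ up to and including $j$. And at a
coordinate $j\in A$ the selected pieces have to be glued, which calls for a tree
map.

\begin{definition}
Let $(A,m)$ and $(B,N)$ be shapes with $A\subseteq B$. A \emph{selection} from
$(A,m)$ to $(B,N)$ is a map $s:\Sigma(A,m)\to\Sigma(B,N)$ such that
\begin{itemize}
\item[(s1)] for $j\in B$, $s(\sigma)(j)$ depends only on
$\sigma\restriction(A\cap(j+1))$. With $\sigma'=\sigma\restriction j$ we write it
as $s_j(\sigma')$ if $j\in B\setminus A$, and as $s_j(\sigma',\tau)$ with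
$\tau=\sigma(j)$ if $j\in A$;
\item[(s2)] for $j\in A$ and $\sigma'\in\Sigma(A\cap j,m)$, the map
$\tau\mapsto s_j(\sigma',\tau)$ is a tree map from $2^{m(j)}$ to $2^{N(j)}$.
\end{itemize}
If $(A,n)\sqsubseteq(A,m)$, we say that $s$ \emph{respects} $n$ if
$\sigma(i)\restriction n(i)\subseteq s(\sigma)(i)$ for all
$\sigma\in\Sigma(A,m)$ and $i\in A$. Put
\[
r\le_sp\iff r*\sigma\le p*s(\sigma)\ \text{ for all }\sigma\in\Sigma(A,m).
\]
\end{definition}

\begin{lemma}\label{lem:basic}
Let $s$ be a selection from $(A,m)$ to $(B,N)$.
\begin{itemize}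
\item[(i)] If $r\le_{A,m}p''\le_sp\le_{B,N}p^-$, then $r\le_sp^-$.
\item[(ii)] If $r\le_sp$, then $r\le p$.
\item[(iii)] If $r\le_sp$ and $s$ respects $n$, where $(A,n)\sqsubseteq(A,m)$, then
$r\le_{A,n}p$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) By Lemma~\ref{lem:piecewise},
$r*\sigma\le p''*\sigma\le p*s(\sigma)\le p^-*s(\sigma)$.

(ii), (iii) Fix $i<\gamma$. The conditions $(r\restriction i)*\sigma'$,
$\sigma'\in\Sigma(A\cap i,m)$, are predense below $r\restriction i$. If
$i\notin A$, each of them forces $r(i)\subseteq p(i)$. If $i\in A$, each forces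
$r(i)*\tau\subseteq p(i)*s_i(\sigma',\tau)$ for all $\tau\in2^{m(i)}$. Taking the
union over $\tau$, it forces $r(i)\subseteq p(i)$. If $s$ respects $n$ and
$\rho\in2^{n(i)}$, then $s_i(\sigma',\tau)\supseteq\rho$ for all
$\tau\supseteq\rho$, so it forces
$r(i)*\rho=\bigcup_{\tau\supseteq\rho}r(i)*\tau\subseteq p(i)*\rho$. By
Lemma~\ref{lem:compare} it forces $r(i)\le_{n(i)}p(i)$.
\end{proof}

\begin{lemma}[Passing to selected pieces]\label{lem:realize}
For every selection $s$ and every $p$ there is $p'\le_sp$.
\end{lemma}

\begin{proof}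
Let $s$ be from $(A,m)$ to $(B,N)$. Define $p'(j)$ by recursion on $j$. If
$j\notin B$, let $p'(j)=p(j)$. If $j\in B$, work in $V[G_j]$ with
$p'\restriction j\in G_j$, and let $\sigma'\in\Sigma(A\cap j,m)$ be unique with
$(p'\restriction j)*\sigma'\in G_j$ (Lemma~\ref{lem:pieces}). Let
\[
p'(j)=p(j)*s_j(\sigma')\ \text{ if }j\notin A,\qquad
p'(j)=\bigcup_{\tau\in2^{m(j)}}p(j)*s_j(\sigma',\tau)\ \text{ if }j\in A.
\]
In the second case $p'(j)*\tau=p(j)*s_j(\sigma',\tau)$ by (s2) and
Lemma~\ref{lem:glue}. The support of $p'$ is contained in $\mathrm{supp}(p)\cup B$.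

We check $(p'*\sigma)\restriction j\le(p*s(\sigma))\restriction j$ by induction
on $j$. The left side forces $p'\restriction j\in G_j$ and, if $j\in B$,
$\sigma'=\sigma\restriction j$. So by the definition of $p'(j)$ it forces
$(p'*\sigma)(j)=(p*s(\sigma))(j)$, and the induction continues.
\end{proof}

After $p'$ has been thinned to some $p''$, the result must be put back into $p$
without disturbing the $(B,N)$-splitting of $p$.

\begin{lemma}[Reinsertion]\label{lem:reinsert}
Let $s$ be a selection from $(A,m)$ to $(B,N)$ and let $p''\le_sp$. There is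
$p_+\le_{B,N}p$ with $p_+*s(\sigma)\le p''*\sigma$ for all
$\sigma\in\Sigma(A,m)$. Consequently, $r\le_sp_+$ implies $r\le_{A,m}p''$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:basic}(ii), $p''\le p$. Define $p_+(j)$ in $V[G_j]$ as follows.
If $p''\restriction j\notin G_j$, let $p_+(j)=p(j)$. If
$p''\restriction j\in G_j$, let $\sigma'\in\Sigma(A\cap j,m)$ be unique with
$(p''\restriction j)*\sigma'\in G_j$. For $j\notin B$ let $p_+(j)=p''(j)$. For
$j\in B$ let $p_+(j)=\bigcup_{\rho\in2^{N(j)}}R_\rho$, where
\begin{itemize}
\item for $j\in B\setminus A$: $R_\rho=p''(j)$ if $\rho=s_j(\sigma')$, and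
$R_\rho=p(j)*\rho$ otherwise;
\item for $j\in A$: $R_\rho=p''(j)*\tau$ if $\rho=s_j(\sigma',\tau)$ for some
$\tau$, which is unique because tree maps are injective, and $R_\rho=p(j)*\rho$
otherwise.
\end{itemize}
Since $p''\le_sp$ and $(p''\restriction j)*\sigma'\in G_j$, we have
$R_\rho\subseteq p(j)*\rho$ in all cases. By Lemma~\ref{lem:glue} with
$u=v=\mathrm{id}$, $p_+(j)*\rho=R_\rho$ for $\rho\in2^{N(j)}$ and
$p_+(j)\le_{N(j)}p(j)$. For $j\notin B$, $p_+(j)\subseteq p(j)$ because
$p''\le p$. If $j\notin\mathrm{supp}(p)\cup\mathrm{supp}(p'')\cup B$, then $p_+(j)$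
is the canonical name of $2^{<\omega}$. So $p_+$ is a condition and
$p_+\le_{B,N}p$.

Next, $(p_+*s(\sigma))\restriction j\le(p''*\sigma)\restriction j$ by induction on
$j$. Assume it for $j$. The left side forces
$(p''\restriction j)*(\sigma\restriction j)\in G_j$, so
$p''\restriction j\in G_j$ and $\sigma'=\sigma\restriction j$. Hence it forces:
if $j\notin B$, then $(p_+*s(\sigma))(j)=p''(j)$; if $j\in B\setminus A$, then
$(p_+*s(\sigma))(j)=R_{s_j(\sigma')}=p''(j)$; if $j\in A$, then
$(p_+*s(\sigma))(j)=R_{s_j(\sigma',\sigma(j))}=p''(j)*\sigma(j)$. In all three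
cases this is $(p''*\sigma)(j)$.

Finally, if $r\le_sp_+$, then $r*\sigma\le p_+*s(\sigma)\le p''*\sigma$ for all
$\sigma$, so $r\le_{A,m}p''$ by Lemma~\ref{lem:piecewise}.
\end{proof}

\begin{lemma}[Deciding]\label{lem:decide}
Let $\dot a$ be a name for an element of $V$ and $(A,n)$ a shape. For each $p$ there
is $t\le_{A,n}p$ such that $t*\sigma$ decides $\dot a$ for every
$\sigma\in\Sigma(A,n)$.
\end{lemma}

\begin{proof}
Fix $\sigma\in\Sigma(A,n)$ and choose $w\le p*\sigma$ deciding $\dot a$. The map
sending the only element $\emptyset$ of $\Sigma(\emptyset,\emptyset)$ to $\sigma$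
is a selection from $(\emptyset,\emptyset)$ to $(A,n)$, and $w\le p*\sigma$ says
that $w$ is below $p$ with respect to it. Lemma~\ref{lem:reinsert} gives
$p_+\le_{A,n}p$ with $p_+*\sigma\le w$. Do this successively for all $\sigma$,
each time starting from the condition just obtained. By
Lemma~\ref{lem:piecewise}, later steps preserve what was achieved.
\end{proof}

The next lemma replaces the remark that the stem of $R\subseteq Q$ sits at some
position $\theta$ in $Q$. It says that every $r\le_{A,n}q$ can be strengthened to
lie below $q$ with respect to one of countably many selections given in advance.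

\begin{lemma}[Capture]\label{lem:capture}
Let $(A,n)$ be a shape and $i_0\in A$; let $n'(i_0)=n(i_0)+1$ and $n'(i)=n(i)$ for
$i\in A\setminus\{i_0\}$. Let $(A_k,n_k)$, $k<\omega$, be shapes with
$(A,n)\sqsubseteq(A_k,n_k)$ and $n_k(i)\to\infty$ for all $i\in A$. If
$r\le_{A,n}q$, then there are $k$, a selection $s$ from $(A,n')$ to $(A_k,n_k)$
that respects $n$, and $r'\le r$ with $r'\le_sq$.
\end{lemma}

\begin{proof}
\emph{Locating the next splitting nodes at $i_0$.} The condition
$r\restriction i_0$ forces that for each $\tau\in2^{n(i_0)}$ the splitting node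
$\mathrm{sp}_{r(i_0)}(\tau)$ of $r(i_0)\subseteq q(i_0)$ equals
$\mathrm{sp}_{q(i_0)}(\dot\theta_\tau)$ for a unique
$\dot\theta_\tau\in2^{<\omega}$. Since $r(i_0)*\tau\subseteq q(i_0)*\tau$, it is a
splitting node of $q(i_0)*\tau$, so $\dot\theta_\tau\supseteq\tau$. The condition
$r\restriction i_0$ need not bound the length of $\dot\theta_\tau$ by a fixed
number. We therefore apply Lemma~\ref{lem:decide} in $P_{i_0}$ and obtain
$t\le_{A\cap i_0,n}r\restriction i_0$ such that each $t*\sigma$,
$\sigma\in\Sigma(A\cap i_0,n)$, decides $\langle\dot\theta_\tau\rangle_\tau$. There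
are finitely many $\sigma$, so for some $L<\omega$, $t$ forces
$|\dot\theta_\tau|<L$ for all $\tau$. Let
$r^1=t^\frown r\restriction[i_0,\gamma)$. Then $r^1\le_{A,n}r\le_{A,n}q$. Choose
$k$ with $n_k(i_0)\ge L$ and $n_k(i)\ge n'(i)$ for all $i\in A$.

For $j\in A$ and $\tau\in2^{n'(j)}$ let $\dot\eta^j_\tau$ be $\tau$ if $j\ne i_0$,
and $\dot\theta_{\tau\restriction n(i_0)}{}^\frown\tau(n(i_0))$ if $j=i_0$. We claim
that $r^1\restriction j$ forces
\begin{equation}\label{eq:eta}
r^1(j)*\tau\subseteq q(j)*\dot\eta^j_\tau,\qquad
\tau\restriction n(j)\subseteq\dot\eta^j_\tau,\qquad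
|\dot\eta^j_\tau|\le n_k(j).
\end{equation}
For $j\neq i_0$ this holds because $r^1\le_{A,n}q$ and $n'(j)=n(j)$. For $j=i_0$
recall that $r^1(i_0)=r(i_0)$ and $r^1\restriction i_0=t$. If
$\tau=\bar\tau^\frown\varepsilon$ with $|\bar\tau|=n(i_0)$, all nodes of
$r(i_0)*\tau$ are nodes of $q(i_0)$ compatible with
$\mathrm{sp}_{r(i_0)}(\bar\tau)^\frown\varepsilon
=\mathrm{sp}_{q(i_0)}(\dot\theta_{\bar\tau})^\frown\varepsilon$, which gives the
inclusion; also $\bar\tau\subseteq\dot\theta_{\bar\tau}$ and
$|\dot\theta_{\bar\tau}|<L\le n_k(i_0)$.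

\emph{Building $r'$ and $s$ coordinate by coordinate.} Let
$A_k=\{j_1<\dots<j_M\}$ and $j_{M+1}=\gamma$. By recursion on $l\le M+1$ we
construct $t_l\in P_{j_l}$ and
$s^l:\Sigma(A\cap j_l,n')\to\Sigma(A_k\cap j_l,n_k)$, which is the part of $s$ below
$j_l$ and has the required properties there, such that
\begin{equation}\label{eq:ind}
t_l\le r^1\restriction j_l\quad\text{and}\quad
t_l*\sigma'\le(q\restriction j_l)*s^l(\sigma')\ \text{ for all }
\sigma'\in\Sigma(A\cap j_l,n').
\end{equation}
Start with $t_1=r^1\restriction j_1$ and the only possible $s^1$; note that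
$A\cap j_1=\emptyset$ because $A\subseteq A_k$. Given $t_l$, let $j=j_l$ and work
in $V[G_j]$ with $t_l\in G_j$.
\begin{itemize}
\item If $j\notin A$, use \eqref{eq:thin} with $\eta=\emptyset$ to choose
$\dot\rho\in2^{n_k(j)}$ and a perfect $\dot R\subseteq r^1(j)\cap(q(j)*\dot\rho)$.
\item If $j\in A$, use \eqref{eq:eta} and \eqref{eq:thin} to choose, for each
$\tau\in2^{n'(j)}$, some $\dot\rho_\tau\in2^{n_k(j)}$ with
$\dot\rho_\tau\supseteq\dot\eta^j_\tau$ and a perfect
$\dot R_\tau\subseteq(r^1(j)*\tau)\cap(q(j)*\dot\rho_\tau)$. Let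
$\dot R=\bigcup_\tau\dot R_\tau$. By Lemma~\ref{lem:glue} inside $r^1(j)$ with
$u=v=\mathrm{id}$, $\dot R*\tau=\dot R_\tau$.
\end{itemize}
If $j\in A$, the map $\tau\mapsto\dot\rho_\tau$ is a tree map. For $j\neq i_0$ this
is so because $\dot\rho_\tau\supseteq\tau$. For $j=i_0$ it is witnessed by
$v(\rho)=\rho$ for $|\rho|<n(i_0)$ and $v(\bar\tau)=\dot\theta_{\bar\tau}$ for
$|\bar\tau|=n(i_0)$: indeed $\dot\rho_{\bar\tau^\frown\varepsilon}$ extends
$\dot\theta_{\bar\tau}{}^\frown\varepsilon$, which extends $\bar\tau$, and
$|\dot\theta_{\bar\tau}|<n_k(i_0)$.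

By Lemma~\ref{lem:decide} in $P_j$ take $t'_l\le_{A\cap j,n'}t_l$ such that each
$t'_l*\sigma'$, $\sigma'\in\Sigma(A\cap j,n')$, decides $\dot\rho$, respectively
$\langle\dot\rho_\tau\rangle_\tau$. Let $s_j(\sigma')$, respectively
$s_j(\sigma',\tau)$, be the decided value. This extends $s^l$ to $s^{l+1}$. At $j$,
(s1) holds by definition, (s2) holds because the decided map is forced to be a tree
map, and $n$ is respected because
$\dot\rho_\tau\supseteq\dot\eta^j_\tau\supseteq\tau\restriction n(j)$. Put
$t_{l+1}=t'_l{}^\frown\dot R^\frown r^1\restriction(j_l,j_{l+1})$. Then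
$t_{l+1}\le r^1\restriction j_{l+1}$. For the second part of \eqref{eq:ind} let
$\sigma\in\Sigma(A\cap j_{l+1},n')$ and $\sigma'=\sigma\restriction j$. Below $j$,
$t'_l*\sigma'\le t_l*\sigma'\le(q\restriction j)*s^l(\sigma')$ by
Lemma~\ref{lem:piecewise}. At $j$, $t'_l*\sigma'$ forces
$\dot R\subseteq q(j)*s_j(\sigma')$, respectively
$\dot R*\sigma(j)=\dot R_{\sigma(j)}\subseteq q(j)*s_j(\sigma',\sigma(j))$. On
$(j_l,j_{l+1})$ there are no coordinates of $A_k\supseteq A$, and $r^1\le q$.

Finally, $r'=t_{M+1}\le r^1\le r$ and $s=s^{M+1}$ are as required.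
\end{proof}

\section{Rich conditions and the proof of Theorem~\ref{thm:ground}}\label{sec:rich}

Fix a $P$-name $\dot X$ for a set of ordinals. For a shape $(A,n)$ and a selection
$s$ let
\[
D_{A,n}(p)=\{\alpha:\exists r\le_{A,n}p\ \ r\Vdash\alpha\in\dot X\},\qquad
D_s(p)=\{\alpha:\exists r\le_sp\ \ r\Vdash\alpha\in\dot X\}.
\]
If $q\le_{A,n}p$, then $D_{A,n}(q)\subseteq D_{A,n}(p)$. If $s$ has target shape
$(B,N)$ and $q\le_{B,N}p$, then $D_s(q)\subseteq D_s(p)$ by
Lemma~\ref{lem:basic}(i).

Call $p$ \emph{$(A,n)$-rich} if $D_{A,n}(r)$ is uncountable for every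
$r\le_{A,n}p$. If $p$ is $(A,n)$-rich and $r\le_{A,n}p$, then $r$ is
$(A,n)$-rich. Adding to $A$ coordinates with value $0$ does not affect richness.

\begin{lemma}\label{lem:raise}
Let $p$ be $(A,n)$-rich and $i_0\in A$; let $n'(i_0)=n(i_0)+1$ and $n'(i)=n(i)$
for $i\in A\setminus\{i_0\}$. Then some $p'\le_{A,n}p$ is $(A,n')$-rich.
\end{lemma}

\begin{proof}
Suppose not. Then
\begin{equation}\label{eq:star}
\text{for every }p'\le_{A,n}p\text{ there is }p''\le_{A,n'}p'
\text{ with }D_{A,n'}(p'')\text{ countable.}
\end{equation}
We build a fusion sequence with $p_0=p$ and $(A_0,n_0)=(A,n)$ that treats all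
selections which can occur in Lemma~\ref{lem:capture}.

Given $p_k\le_{A,n}p$ and $(A_k,n_k)\sqsupseteq(A,n)$, let $\mathrm{Sel}_k$ be the
finite, possibly empty, set of selections from $(A,n')$ to $(A_k,n_k)$ that respect
$n$. Treat its members one after another, starting with $\bar p=p_k$. Given the
current $\bar p\le_{A_k,n_k}p_k$ and $s$, take $p'\le_s\bar p$ by
Lemma~\ref{lem:realize}. Since $s$ respects $n$, $p'\le_{A,n}\bar p$ by
Lemma~\ref{lem:basic}(iii), so $p'\le_{A,n}p$. By \eqref{eq:star} there is
$p''\le_{A,n'}p'$ with $D_{A,n'}(p'')$ countable. Then $p''\le_s\bar p$ by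
Lemma~\ref{lem:basic}(i), and Lemma~\ref{lem:reinsert} gives
$\bar p_+\le_{A_k,n_k}\bar p$ with $D_s(\bar p_+)\subseteq D_{A,n'}(p'')$, so that
$D_s(\bar p_+)$ is countable. Continue with $\bar p_+$ in place of $\bar p$. Let
$p_{k+1}$ be the result after all $s\in\mathrm{Sel}_k$ have been treated. Then
$p_{k+1}\le_{A_k,n_k}p_k$. Moreover $D_s(p_{k+1})$ is countable for every
$s\in\mathrm{Sel}_k$, since $D_s$ does not grow in the steps after $s$ was treated.
Let $(A_{k+1},n_{k+1})$ be the standard choice.

Let $q$ be the fusion from Lemma~\ref{lem:fusion}. Then $q\le_{A,n}p$ and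
$q\le_{A_k,n_k}p_{k+1}$ for all $k$. Let $\alpha\in D_{A,n}(q)$, witnessed by
$r\le_{A,n}q$. Lemma~\ref{lem:capture} gives $k$, $s\in\mathrm{Sel}_k$ and
$r'\le r$ with $r'\le_sq$. Then $r'\Vdash\alpha\in\dot X$, and $r'\le_sp_{k+1}$ by
Lemma~\ref{lem:basic}(i). So $\alpha\in D_s(p_{k+1})$. Hence
\[
D_{A,n}(q)\subseteq\bigcup_k\bigcup_{s\in\mathrm{Sel}_k}D_s(p_{k+1})
\]
is countable, although $q\le_{A,n}p$ and $p$ is $(A,n)$-rich. This is a
contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ground}]
Let $X\in V[G]$ be an uncountable set of ordinals. Choose a name $\dot X$ for $X$,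
forced by $1$ to be a set of ordinals, and $p\in G$ forcing that $\dot X$ is
uncountable. By density it suffices to find, for every $p_*\le p$, some
$q\le p_*$ and an infinite $E\in V$ with $q\Vdash E\subseteq\dot X$.

First, $p_*$ is $(\emptyset,\emptyset)$-rich. Indeed, if $r\le p_*$, then
$r\Vdash\dot X\subseteq D_{\emptyset,\emptyset}(r)$. If
$D_{\emptyset,\emptyset}(r)$ were countable, $r$ would force $\dot X$ to be
countable. This is the place where the uncountability of $X$ enters.

We construct in $V$ conditions $p_k$, shapes $(A_k,n_k)$ and distinct ordinals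
$\alpha_k$ such that $p_k$ is $(A_k,n_k)$-rich, starting with $p_0=p_*$ and
$(A_0,n_0)=(\emptyset,\emptyset)$. Given $p_k$, the set $D_{A_k,n_k}(p_k)$ is
uncountable. Choose $\alpha_k$ in it, different from all $\alpha_l$ with $l<k$, and
$r_k\le_{A_k,n_k}p_k$ with $r_k\Vdash\alpha_k\in\dot X$. Then $r_k$ is
$(A_k,n_k)$-rich. Apply Lemma~\ref{lem:raise} successively, once for each
$i\in A_k$. This gives $p_{k+1}\le_{A_k,n_k}r_k$ that is $(A_k,n_k+1)$-rich. Let
$(A_{k+1},n_{k+1})$ be the standard choice. Its second component equals $n_k+1$ on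
$A_k$ and $0$ on the new coordinates, so $p_{k+1}$ is $(A_{k+1},n_{k+1})$-rich.

Since $p_{k+1}\le_{A_k,n_k}p_k$, Lemma~\ref{lem:fusion} gives $q$ with
$q\le p_{k+1}\le r_k$ for all $k$. So $q\le p_*$, and
$q\Vdash E\subseteq\dot X$ for the infinite set $E=\{\alpha_k:k<\omega\}\in V$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BL} Baumgartner and Laver, \emph{Iterated perfect-set forcing}, Ann.\
Math.\ Logic \textbf{17} (1979).

\bibitem{Guzman} Osvaldo Guzman, \emph{On $(1,\omega_1)$-weakly universal
functions}, arXiv:1810.09072 (2018).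
\end{thebibliography}

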